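\title{Finite trusses solve the optimal vault problem for point loads}

\begin{abstract}
A vault that carries a vertical load to its supports by pure compression is optimized through a convex problem for a positive semi-definite matrix measure $\sigma$ and a vector measure $q$ on its plan $\Omega\subset\mathbb{R}^2$. We prove a conjecture of Bo{\l}botowski: when the load consists of finitely many point forces, some minimizer is a finite truss whose bars join only loaded points and points of $\partial\Omega$. The domain is bounded and otherwise arbitrary, and the forces may have any sign. For $n$ forces inside $\Omega$ at most $3n$ bars are needed, and this bound is sharp. The truss is given by the multipliers of a convex program in $\mathbb{R}^{3n}$. Its optimality among all measures follows from Kirszbraun's extension theorem after a change of variables that turns the constraints of the program into a Lipschitz condition.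
\end{abstract}

\section{The problem and the main result}\label{sec:intro}

Let $\Omega\subset\mathbb{R}^2$ be a bounded domain, that is, a bounded connected open set. It is the horizontal plan of a vault whose supporting curve lies in the horizontal plane. A Radon measure $f$ on $\overline\Omega$ is the intensity, with respect to the plan, of a vertical load that the vault transfers to $\partial\Omega$ by pure compression. Optimal vaults are built from the solutions of a convex problem in the plane \cite{Bol}, which we now state.

We write $a\cdot b$ for the scalar product, $a\otimes a$ for the matrix $\xi\mapsto(a\cdot\xi)a$, and $A:B=\operatorname{Tr}(AB)$ for symmetric matrices. The cone of symmetric positive semi-definite $2\times2$ matrices is $\mathcal{S}^2_+$, and $A\le B$ means $B-A\in\mathcal{S}^2_+$. For a vector field $\varphi$ let $e(\varphi)=\frac12(\nabla\varphi+\nabla\varphi^T)$; thus $e(\varphi)\xi\cdot\xi$ is the derivative of $\varphi\cdot\xi$ in the direction $\xi$. A pair of finite Radon measures $\sigma\in\mathcal{M}(\overline\Omega;\mathcal{S}^2_+)$, $q\in\mathcal{M}(\overline\Omega;\mathbb{R}^2)$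 is \emph{admissible} if $-\operatorname{div}\sigma=0$ and $-\operatorname{div}q=f$ in $\Omega$, in the sense that
\begin{equation}\label{eq:equil}
\int\sigma:e(\varphi)=0\qquad\text{and}\qquad\int q\cdot\nabla\psi=\int\psi\,df
\end{equation}
for all smooth $\varphi:\mathbb{R}^2\to\mathbb{R}^2$ and $\psi:\mathbb{R}^2\to\mathbb{R}$ that vanish on $\partial\Omega$. For $S\in\mathcal{S}^2_+$ and $b\in\mathbb{R}^2$ put $j(S,b)=S^{-1}b\cdot b$ if $b$ lies in the range of $S$, with $S^{-1}$ the inverse on that range, and $j(S,b)=+\infty$ otherwise. Let $\mu$ be a nonnegative measure that dominates $|\sigma|+|q|$, and let $S=d\sigma/d\mu\in\mathcal{S}^2_+$ and $b=dq/d\mu$ be the densities. The \emph{cost}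
\[
J(\sigma,q)=\int_{\overline\Omega}\operatorname{Tr}\sigma+\int_{\overline\Omega}\sigma^{-1}q\cdot q:=\int_{\overline\Omega}\big(\operatorname{Tr}S+j(S,b)\big)\,d\mu
\]
does not depend on $\mu$ (see Section~\ref{sec:duality}). The problem is
\[
(\mathcal{P})\qquad\min\{J(\sigma,q):(\sigma,q)\text{ admissible}\}.
\]

A single bar shows what these objects measure. For $x^-\neq x^+$ let $\ell=|x^+-x^-|$, $\tau=(x^+-x^-)/\ell$, let $\mathcal{H}^1|_{[x^-,x^+]}$ be the length measure on the segment, and put
\[
\sigma^{x^-,x^+}=\tau\otimes\tau\,\mathcal{H}^1|_{[x^-,x^+]}.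
\]
Integration along the segment gives
\begin{equation}\label{eq:bar}
\int\sigma^{x^-,x^+}:e(\varphi)=\big(\varphi(x^+)-\varphi(x^-)\big)\cdot\tau,\qquad\int_{[x^-,x^+]}\tau\cdot\nabla\psi\,d\mathcal{H}^1=\psi(x^+)-\psi(x^-),
\end{equation}
so a bar enters \eqref{eq:equil} only through its endpoints. For $\sigma=s\,\sigma^{x^-,x^+}$ with $s>0$ and $q=r\tau\,\mathcal{H}^1|_{[x^-,x^+]}$ we have $j(s\,\tau\otimes\tau,r\tau)=r^2/s$, and the cost is $\ell(s+r^2/s)$. Consider a straight strut in $\mathbb{R}^3$ with plan $[x^-,x^+]$ whose axial force has horizontal component $s$ and vertical component $r$. Its slope is $r/s$, its force is $\sqrt{s^2+r^2}$, its length is $\ell\sqrt{s^2+r^2}/s$, and the product of force and length is $\ell(s+r^2/s)$. So $\sigma$ records the horizontal thrust, $q$ the vertical force, and $J$ is force times length. The two terms of $J$ compete: a small thrust makes the strut steep and long, a large thrust makes it flat and heavily loaded.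

The following statement was conjectured in \cite{Bol}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $f=\sum_{j=1}^NP_j\delta_{x_j}$ with distinct points $x_j\in\overline\Omega$ and $P_j\ne0$. Then $(\mathcal{P})$ has a minimizer $(\sigma,q)$ in which $\sigma$ is truss-like: $\sigma=\sum_{k=1}^Ms_k\,\sigma^{x_k^-,x_k^+}$ with $M$ finite, $s_k>0$ and $x_k^-,x_k^+\in\partial\Omega\cup\{x_1,\dots,x_N\}$.}
\medskip

In mechanical terms, the optimal vault is then a grid-shell of finitely many bars that connect only boundary points and points where the forces act. Nothing in $(\mathcal{P})$ singles out such structures. The measure $\sigma$ may be spread over a two-dimensional region, and spread minimizers do occur (Example~\ref{ex:fan}); a truss may also have nodes at which no load acts. The question is whether such freedom ever lowers the cost.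

Loads on $\partial\Omega$ do not enter \eqref{eq:equil}, because test functions vanish there. Let $X$ be the set of loaded points in $\Omega$, relabeled as $X=\{x_1,\dots,x_n\}$ with loads $P_1,\dots,P_n\neq0$. If $n=0$, then $\sigma=0$, $q=0$ is a minimizer and $\sigma$ is the empty sum. From now on $n\ge1$.

The answer is governed by a program in $\mathbb{R}^{3n}$. Let $C$ be the set of all $z=(u_i,w_i)_{i\le n}\in(\mathbb{R}^2\times\mathbb{R})^n$ such that
\begin{align}
u_i\cdot(x_i-y)+\tfrac14w_i^2&\le|x_i-y|^2&&\text{for all }i\text{ and all }y\in\partial\Omega,\label{eq:Cb}\\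
(u_i-u_j)\cdot(x_i-x_j)+\tfrac14(w_i-w_j)^2&\le|x_i-x_j|^2&&\text{for all }i<j,\label{eq:Cp}
\end{align}
and let
\[
L(z)=\sum_{i=1}^nP_iw_i,\qquad m=\sup_{z\in C}L(z).
\]

\begin{theorem}\label{thm:main}
Let $\Omega\subset\mathbb{R}^2$ be a bounded domain. Then $\min(\mathcal{P})=m$, and $(\mathcal{P})$ has a minimizer $(\sigma,q)$ with $\sigma=\sum_{k=1}^Ms_k\,\sigma^{x_k^-,x_k^+}$, where $s_k>0$, $M\le3n$, $x_k^+\in X$, $x_k^-\in X\cup\partial\Omega$ and $[x_k^-,x_k^+]\subset\overline\Omega$. In particular, the conjecture holds.
\end{theorem}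

No convexity or regularity of $\partial\Omega$ is assumed, and the loads may have any sign. The reason to expect the result lies in duality. Lower bounds for $J$ come from pairs of functions $(u,w)$ that satisfy a pointwise matrix inequality, and for point loads such a bound depends only on the $n$ numbers $w(x_i)$. The matrix inequality is equivalent to an inequality between pairs of points, and \eqref{eq:Cb}--\eqref{eq:Cp} is what remains of it on $X\cup\partial\Omega$ (Section~\ref{sec:duality}). Each of these constraints belongs to a segment, and the multipliers at a maximizer of $L$ form a truss of cost at most $m$ (Sections~\ref{sec:program} and~\ref{sec:truss}). The main step is the converse: every point of $C$ is, up to a small error, the restriction of a smooth pair $(u,w)$, so that no admissible pair costs less than $m$ (Section~\ref{sec:extension}). Section~\ref{sec:one} carries this out by hand for one force. The last three sections give an optimality criterion for trusses, the sharpness of the bound $3n$, and the extension to all dimensions and vector loads.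

\section{Trusses, weak duality and the two-point condition}\label{sec:duality}

The integrand $j$ is best handled as a supremum of linear functions:
\begin{equation}\label{eq:jsup}
j(S,b)=\sup_{c\in\mathbb{R}^2}\{2b\cdot c-Sc\cdot c\}\qquad(S\in\mathcal{S}^2_+,\ b\in\mathbb{R}^2).
\end{equation}
Indeed, if $b=Sa$ with $a$ in the range of $S$, then $2b\cdot c-Sc\cdot c=Sa\cdot a-S(c-a)\cdot(c-a)$ is largest at $c=a$, with value $S^{-1}b\cdot b$. Otherwise $b$ is not orthogonal to $\ker S$, and the expression is unbounded along $\ker S$. By \eqref{eq:jsup}, $j$ is convex, positively $1$-homogeneous and subadditive in $(S,b)$, and $c=\beta/2$ gives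
\begin{equation}\label{eq:jlow}
j(S,b)\ge b\cdot\beta-\tfrac14S\beta\cdot\beta\qquad\text{for all }\beta\in\mathbb{R}^2.
\end{equation}
Homogeneity shows that $J$ does not depend on $\mu$: passing from $\mu$ to a measure $\mu'$ that dominates $\mu$ multiplies both densities by $d\mu/d\mu'$, and any two dominating measures are dominated by their sum. Subadditivity gives $J(\sum_k\sigma_k,\sum_kq_k)\le\sum_kJ(\sigma_k,q_k)$ for finite sums, since densities with respect to a common $\mu$ add.

\begin{definition}\label{def:truss}
A \emph{truss} is a finite family of segments $[x_k^-,x_k^+]\subset\overline\Omega$ with distinct endpoints in $X\cup\partial\Omega$, lengths $\ell_k$ and directions $\tau_k=(x_k^+-x_k^-)/\ell_k$, together with numbers $s_k>0$ and $r_k\in\mathbb{R}$. It defines the pair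
\[
\sigma=\sum_ks_k\,\sigma^{x_k^-,x_k^+},\qquad q=\sum_kr_k\tau_k\,\mathcal{H}^1|_{[x_k^-,x_k^+]},
\]
and its \emph{truss cost} is $\sum_k(s_k\ell_k+r_k^2\ell_k/s_k)$. A \emph{nodal function} is a function on $X\cup\partial\Omega$ that vanishes on $\partial\Omega$, and $\Delta_k\psi=\psi(x_k^+)-\psi(x_k^-)$.
\end{definition}

\begin{lemma}\label{lem:truss}
The pair $(\sigma,q)$ of a truss is admissible if and only if
\begin{equation}\label{eq:nodal}
\sum_ks_k\,\Delta_k\varphi\cdot\tau_k=0\qquad\text{and}\qquad\sum_kr_k\,\Delta_k\psi=\sum_{i=1}^nP_i\psi(x_i)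
\end{equation}
for all nodal functions $\varphi$, $\psi$ with values in $\mathbb{R}^2$, $\mathbb{R}$. Moreover, $J(\sigma,q)$ is at most the truss cost.
\end{lemma}

\begin{proof}
By \eqref{eq:bar}, the equations \eqref{eq:equil} for test functions $\varphi,\psi$ are the equations \eqref{eq:nodal} for their restrictions to $X\cup\partial\Omega$. Every nodal function is such a restriction: take a sum of smooth bumps supported in small disjoint discs about the $x_i$. The bound on $J$ is subadditivity applied to the bars.
\end{proof}

Lower bounds for $J$ come from testing \eqref{eq:equil} with a pair $(u,w)$ that the integrand can absorb. We record the bound together with its error term, which is used in Section~\ref{sec:sharp}.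

\begin{lemma}[Weak duality]\label{lem:weak}
Let $u:\mathbb{R}^2\to\mathbb{R}^2$ and $w:\mathbb{R}^2\to\mathbb{R}$ be smooth, vanish on $\partial\Omega$, and satisfy
\begin{equation}\label{eq:pointwise}
e(u)+\tfrac14\nabla w\otimes\nabla w\le I
\end{equation}
on $\overline\Omega$. Then every admissible pair, with densities $S,b$ with respect to $\mu$, satisfies
\begin{equation}\label{eq:gap}
J(\sigma,q)-\sum_{i=1}^nP_iw(x_i)\ \ge\ \int S:\big(I-e(u)-\tfrac14\nabla w\otimes\nabla w\big)\,d\mu\ \ge\ 0.
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:jlow} with $\beta=\nabla w$,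
\[
\operatorname{Tr}S+j(S,b)\ge S:\big(I-e(u)-\tfrac14\nabla w\otimes\nabla w\big)+S:e(u)+b\cdot\nabla w .
\]
The terms on the right are $\mu$-integrable. By \eqref{eq:equil}, the last two integrate to $0$ and to $\sum_iP_iw(x_i)$. The second inequality in \eqref{eq:gap} is where compression, $S\ge0$, is used: if $S=\sum_\kappa\lambda_\kappa e_\kappa\otimes e_\kappa$ with $\lambda_\kappa\ge0$ and $A\ge0$, then $S:A=\sum_\kappa\lambda_\kappa Ae_\kappa\cdot e_\kappa\ge0$.
\end{proof}

The bound uses only the values $w(x_i)$, so we ask which values \eqref{eq:pointwise} allows at finitely many points. Say that functions $u,w$ defined on a set $A\subset\mathbb{R}^2$ satisfy the \emph{two-point condition} on $A$ if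
\begin{equation}\label{eq:twopoint}
\big(u(a)-u(a')\big)\cdot(a-a')+\tfrac14\big(w(a)-w(a')\big)^2\le|a-a'|^2\qquad\text{for all }a,a'\in A.
\end{equation}

\begin{lemma}\label{lem:equiv}
Smooth functions $u,w$ on $\mathbb{R}^2$ satisfy \eqref{eq:pointwise} on $\mathbb{R}^2$ if and only if they satisfy the two-point condition on $\mathbb{R}^2$.
\end{lemma}

\begin{proof}
Assume \eqref{eq:twopoint}. Take $a=x+h\xi$ and $a'=x$, divide by $h^2$ and let $h\to0$. The limit $e(u)\xi\cdot\xi+\frac14(\nabla w\cdot\xi)^2\le|\xi|^2$ is \eqref{eq:pointwise} at $x$. Conversely, let $a-a'=\ell\tau$ with $|\tau|=1$. Along the segment, \eqref{eq:pointwise} tested with $\tau$ reads $\partial_\tau(u\cdot\tau)+\frac14(\partial_\tau w)^2\le1$. Integrate, use $(w(a)-w(a'))^2\le\ell\int(\partial_\tau w)^2$ by the Cauchy--Schwarz inequality, and multiply by $\ell$.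
\end{proof}

This explains the set $C$. Regard $z\in\mathbb{R}^{3n}$ as a pair of nodal functions with $u(x_i)=u_i$, $w(x_i)=w_i$. Then \eqref{eq:Cb}--\eqref{eq:Cp} say that the two-point condition holds on $X\cup\partial\Omega$; for two points of $\partial\Omega$ it is void. A smooth pair with compact support in $\Omega$ that satisfies \eqref{eq:pointwise} therefore restricts to a point of $C$, and the bound it gives is at most $m$. The theorem asserts that nothing is lost in this restriction.

\section{One force}\label{sec:one}

Let $f=P\delta_x$ with $x\in\Omega$. For bars from $x_k^+=x$ to points $x_k^-\in\partial\Omega$, the equations \eqref{eq:nodal} read $\sum_ks_k\tau_k=0$ and $\sum_kr_k=P$. One bar cannot balance its thrust. Two bars must point in opposite directions and have equal thrust $s$. If their lengths are $a$ and $b$, the Cauchy--Schwarz inequality $P^2=(r_1+r_2)^2\le(ar_1^2+br_2^2)(\frac1a+\frac1b)$ bounds the truss cost below: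
\[
s(a+b)+\frac{ar_1^2+br_2^2}{s}\ \ge\ s(a+b)+\frac{P^2ab}{s(a+b)}\ \ge\ 2|P|\sqrt{ab},
\]
with equality for $r_1=Pb/(a+b)$, $r_2=Pa/(a+b)$, $s=|P|\sqrt{ab}/(a+b)$. The first guess is thus the chord through $x$ with the smallest product $ab$.

In a disc $B(c,R)$ all chords tie: $a$ and $-b$ are the roots of $|x-c+t\tau|^2=R^2$, so $ab=R^2-|x-c|^2=:h^2$, and every chord through $x$ costs $2|P|h$. The number $h$ is the height above $x$ of the hemisphere on the disc. In an equilateral triangle with inradius $\rho$ and load at the center, the guess fails. A chord at angle $\theta\in[0,\pi/3]$ to the normal of a side has $ab=\rho^2/(\cos\theta\cos(\frac\pi3-\theta))\ge\frac43\rho^2$, because $\cos\theta\cos(\frac\pi3-\theta)=\frac14+\frac12\cos(2\theta-\frac\pi3)$. Three bars to the midpoints of the sides, with $s_k=|P|/3$ and $r_k=P/3$, have the smaller truss cost $2|P|\rho$.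

Both examples point to discs contained in $\Omega$, and so does the finite program. Substitute $c=x-u/2$ in \eqref{eq:Cb}. Since $|c-y|^2-|c-x|^2=|x-y|^2-u\cdot(x-y)$, we find
\begin{equation}\label{eq:oneC}
(u,w)\in C\iff\tfrac14w^2\le|c-y|^2-|c-x|^2\quad\text{for all }y\in\partial\Omega.
\end{equation}

\begin{corollary}[One force]\label{cor:one}
If $f=P\delta_x$ with $x\in\Omega$, then
\[
\min(\mathcal{P})=2|P|\max_{c\in\mathbb{R}^2}\big(\operatorname{dist}(c,\partial\Omega)^2-|c-x|^2\big)^{1/2},
\]
the maximum being over those $c$ for which the bracket is nonnegative, and at most three bars suffice.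
\end{corollary}

\begin{proof}
By \eqref{eq:oneC}, the right side is $m$; the maximum is attained because $C$ is compact (Lemma~\ref{lem:geom} below). Apply Theorem~\ref{thm:main} with $n=1$.
\end{proof}

The choice $c=x$ shows that the maximal bracket is positive. If the bracket is positive, the open disc about $c$ of radius $R=\operatorname{dist}(c,\partial\Omega)$ contains $x$ and misses $\partial\Omega$, so it lies in $\Omega$; conversely, every disc $B(c,R)\subset\Omega$ has $R\le\operatorname{dist}(c,\partial\Omega)$. Hence $\min(\mathcal{P})$ is $2|P|$ times the greatest height above $x$ of a hemisphere standing on a disc contained in $\Omega$, and equality in \eqref{eq:oneC} holds at the points $y$ where the best disc touches $\partial\Omega$. In the disc and the triangle above, $\Omega$ itself and the inscribed disc have heights $h$ and $\rho$, so by the corollary the trusses found there are minimizers.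

\begin{example}\label{ex:fan}
Let $\Omega$ be the unit disc and $f=P\delta_0$ with $P>0$, so that $\min(\mathcal{P})=2P$. With $e_r=x/|x|$ put $\sigma=\frac{P}{2\pi|x|}e_r\otimes e_r\,dx$ and $q=-\frac{P}{2\pi|x|}e_r\,dx$. In polar coordinates, with $\omega=(\cos\theta,\sin\theta)$, we get $\int\sigma:e(\varphi)=-\frac{P}{2\pi}\int_0^{2\pi}\varphi(0)\cdot\omega\,d\theta=0$, $\int q\cdot\nabla\psi=P\psi(0)$ and $J=2\int_\Omega\frac{P}{2\pi|x|}\,dx=2P$. This minimizer is not a truss, so the theorem can only be an existence statement.
\end{example}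

It remains to see why no admissible pair costs less than $m$. Since $|c-x|=|u|/2$, condition \eqref{eq:oneC} can be written as
\[
|(u,w)-(0,0)|\le|2c-2y|\qquad\text{for all }y\in\partial\Omega:
\]
the map that sends $2c=2x-u$ to $(u,w)\in\mathbb{R}^3$ and each $2y$ to $0$ does not increase distances. This is not special to one force. For any functions $u,w$ put $p(a)=2a-u(a)$. With $\Delta$ denoting the difference of values at two points $a,a'$, expanding $|2\Delta a-\Delta u|^2$ gives
\begin{equation}\label{eq:identity}
|\Delta p|^2-|\Delta u|^2-(\Delta w)^2=4\Big(|\Delta a|^2-\Delta u\cdot\Delta a-\tfrac14(\Delta w)^2\Big).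
\end{equation}
\emph{The two-point condition says that $(u,w)$ is a $1$-Lipschitz function of $p=2a-u(a)$.} Extending two-point data thus becomes extending a Lipschitz map.

For one force the extension is explicit. Let $(u_1,w_1)\in C$ be data at $x_1$ with $w_1\ne0$, let $c=x_1-u_1/2$ and $R=\frac12|(u_1,w_1)|$. Then $|c-x_1|<R\le\operatorname{dist}(c,\partial\Omega)$, so $x_1\in B(c,R)\subset\Omega$. The map
\[
F(p)=\max\Big\{0,\,1-\frac{|p-2c|}{2R}\Big\}\,(u_1,w_1)
\]
is $1$-Lipschitz, equals $(u_1,w_1)$ at $2c$, and vanishes outside $B(2c,2R)$. To return to the plan, solve $p=2a-u$ for $a$: with $F=(F_1,F_2)\in\mathbb{R}^2\times\mathbb{R}$, the value $F(p)$ is attached to the point $a=\frac12(p+F_1(p))$. For $|y-c|=R$ and $p=2c+t(2y-2c)$, $0\le t\le1$, this point is $a=(1-t)x_1+ty$ and the value is $(1-t)(u_1,w_1)$. So $u$ and $w$ decrease linearly to zero along the segments from $x_1$ to the circle, which cover the disc once, and they vanish outside; the graph of $w$ is a cone with vertex over $x_1$. By \eqref{eq:identity} this pair satisfies the two-point condition on $\mathbb{R}^2$,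 and $Pw(x_1)=L(u_1,w_1)$. It would prove $J\ge m$ if it were smooth. It has kinks at $x_1$ and along the circle, and the circle may touch $\partial\Omega$, so smoothing could destroy the boundary condition. In the general proof, Kirszbraun's theorem replaces the formula for $F$, and these two defects are repaired.

\section{The finite-dimensional program}\label{sec:program}

Let $D=\operatorname{diam}\Omega$. From now on $z\in\mathbb{R}^{3n}$ is regarded as a pair of functions $u,w$ on $\mathbb{R}^2$ that take the values $u_i,w_i$ at $x_i$ and vanish off $X$. For $a,a'\in\mathbb{R}^2$ put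
\[
g_{a,a'}(z)=\big(u(a)-u(a')\big)\cdot(a-a')+\tfrac14\big(w(a)-w(a')\big)^2-|a-a'|^2 .
\]
This is a convex quadratic function of $z$, symmetric in $a,a'$, with $g_{a,a'}(0)=-|a-a'|^2$. With the index set
\[
T=(X\times\partial\Omega)\cup\{(x_i,x_j):i<j\}
\]
we have $C=\{z:g_{a,a'}(z)\le0\text{ for all }(a,a')\in T\}$. A constraint is \emph{active} at $z$ if $g_{a,a'}(z)=0$.

Active constraints will become bars. When $\Omega$ is not convex, $T$ contains pairs whose segment leaves $\overline\Omega$. We cannot omit them, since the extension theorem needs the Lipschitz condition for all pairs, and we cannot use them as bars, since $\sigma$ must be a measure on $\overline\Omega$. The next lemma shows that they are never active. It rests on dividing the constraint by the length: if $a-a'=\ell\tau$ with $|\tau|=1$, then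
\begin{equation}\label{eq:divided}
g_{a,a'}(z)\le0\iff\Delta u\cdot\tau\le\ell-\frac{(\Delta w)^2}{4\ell},
\end{equation}
with equality on one side exactly when there is equality on the other, and $\ell\mapsto\ell-\gamma/\ell$ is strictly increasing on $(0,\infty)$ for $\gamma\ge0$. Along a ray, the nearest support gives the strongest constraint.

\begin{lemma}\label{lem:geom}
Let $z\in C$.
\begin{enumerate}
\item[(a)] $g_{x_i,y}(z)\le0$ for all $y\in\mathbb{R}^2\setminus\Omega$. If $g_{x_i,y}(z)=0$ with $y\in\partial\Omega$, then $[x_i,y)\subset\Omega$.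
\item[(b)] If $g_{x_i,x_j}(z)=0$ with $i\neq j$, then $[x_i,x_j]\subset\overline\Omega$.
\item[(c)] $|u_i|\le D$ and $w_i^2\le8D^2$.
\end{enumerate}
Consequently $C$ is compact and convex, and the supremum $m$ is attained.
\end{lemma}

\begin{proof}
(a) Let $y\notin\Omega$ and $x_i-y=\ell\tau$. Let $y'$ be the first point outside $\Omega$ on the way from $x_i$ to $y$. Then $y'\in\partial\Omega$ and $x_i-y'=a\tau$ with $0<a\le\ell$. By \eqref{eq:divided} for $(x_i,y')$,
\[
u_i\cdot\tau\le a-\frac{w_i^2}{4a}\le\ell-\frac{w_i^2}{4\ell},
\]
and the last inequality is strict if $a<\ell$. So $g_{x_i,y}(z)\le0$, and equality forces $y'=y$.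

(b) Suppose $[x_i,x_j]\not\subset\overline\Omega$, and let $x_i-x_j=\ell\tau$. Let $y$ be the first and $y'$ the last point outside $\Omega$ on the way from $x_i$ to $x_j$. Both lie on $\partial\Omega$, and $x_i-y=a\tau$, $x_j-y'=-b\tau$ with $a,b>0$ and $a+b\le\ell$. If $a+b=\ell$, then $y=y'$ is the only point of the segment outside $\Omega$, and the segment lies in $\overline\Omega$. So $a+b<\ell$. By \eqref{eq:divided} for $(x_i,y)$ and $(x_j,y')$,
\[
u_i\cdot\tau\le a-\frac{w_i^2}{4a},\qquad-u_j\cdot\tau\le b-\frac{w_j^2}{4b}.
\]
The Cauchy--Schwarz inequality gives $(w_i-w_j)^2\le(|w_i|+|w_j|)^2\le(a+b)(w_i^2/a+w_j^2/b)$. Adding,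
\[
(u_i-u_j)\cdot\tau\le a+b-\frac{(w_i-w_j)^2}{4(a+b)}<\ell-\frac{(w_i-w_j)^2}{4\ell},
\]
that is, $g_{x_i,x_j}(z)<0$.

(c) Let $\tau$ be a unit vector. Since $\Omega$ is bounded, the ray from $x_i$ in the direction $-\tau$ has a first point $y\in\partial\Omega$, and $x_i-y=a\tau$ with $0<a\le D$. Then $u_i\cdot\tau\le a-w_i^2/(4a)\le D$. As $\tau$ is arbitrary, $|u_i|\le D$, and then $w_i^2\le4a^2-4a\,u_i\cdot\tau\le8D^2$.

The set $C$ is an intersection of sublevel sets of continuous convex functions, contains $0$, and is bounded by (c).
\end{proof}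

\begin{remark}
Part (c) needs a support in every direction from $x_i$. For the half-plane $\{y_2>0\}$ with one load at $x=(0,1)$, the centers $c=(0,1+t)$ give $\operatorname{dist}(c,\partial\Omega)^2-|c-x|^2=1+2t$, so $m=\infty$ by \eqref{eq:oneC}; correspondingly, bars from $x$ to the boundary line cannot satisfy $\sum_ks_k\tau_k=0$.
\end{remark}

Fix a maximizer $z^*=(u^*,w^*)$ of $L$ on $C$. We want multipliers at $z^*$. The program has infinitely many constraints, so we prove the Karush--Kuhn--Tucker conditions directly. Two facts make this possible: $T$ is compact, and $z=0$ satisfies all constraints with a uniform margin because the $x_i$ are distinct points of the open set $\Omega$. We use three standard facts in $\mathbb{R}^{3n}$, with scalar product $\langle\cdot,\cdot\rangle$. The convex hull of a compact set is compact. If $K$ is a closed convex cone and $\zeta\notin K$, there is $v$ with $\langle\zeta,v\rangle>0$ and $\langle\kappa,v\rangle\le0$ for all $\kappa\in K$. By Carath\'eodory's theorem for cones, a finite nonnegative combination of vectors from a set in $\mathbb{R}^{3n}$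 is a positive combination of at most $3n$ vectors from that set.

\begin{lemma}[Multipliers]\label{lem:kkt}
There are pairs $t_1,\dots,t_M\in T$ with $M\le3n$ and numbers $\lambda_k>0$ such that $g_{t_k}(z^*)=0$ and $\nabla L=\sum_{k=1}^M\lambda_k\nabla g_{t_k}(z^*)$.
\end{lemma}

\begin{proof}
The set $T\subset\mathbb{R}^4$ is compact, the maps $(t,z)\mapsto g_t(z)$ and $(t,z)\mapsto\nabla g_t(z)$ are continuous on $T\times\mathbb{R}^{3n}$, and $g_t(0)\le-\gamma$ on $T$ for some $\gamma>0$. Let $T^*\subset T$ be the compact set of indices active at $z^*$, let $H$ be the convex hull of $\{\nabla g_t(z^*):t\in T^*\}$, and let $K=\{\alpha\eta:\alpha\ge0,\ \eta\in H\}$, with $K=\{0\}$ if $T^*=\emptyset$. By Carath\'eodory's theorem it suffices to prove $\nabla L\in K$.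

\emph{The convex cone $K$ is closed.} For $t\in T^*$, convexity gives $\langle\nabla g_t(z^*),0-z^*\rangle\le g_t(0)-g_t(z^*)\le-\gamma$. Hence
\begin{equation}\label{eq:slater}
\langle\eta,z^*\rangle\ge\gamma\qquad\text{for all }\eta\in H.
\end{equation}
If $\alpha_l\eta_l$ converges, then $\gamma\alpha_l\le\langle\alpha_l\eta_l,z^*\rangle$ is bounded; as $H$ is compact, $\alpha_l$ and $\eta_l$ converge along a subsequence, and the limit lies in $K$.

\emph{An improving direction.} Suppose $\nabla L\notin K$, and take $v$ with $\langle\nabla L,v\rangle>0$ and $\langle\kappa,v\rangle\le0$ on $K$. This $v$ may be tangent to $C$, so we tilt it toward the interior point $0$. For small $\theta>0$ the vector $v'=v-\theta z^*$ still has $\langle\nabla L,v'\rangle>0$, and by \eqref{eq:slater}, $\langle\nabla g_t(z^*),v'\rangle\le-\theta\gamma$ for all $t\in T^*$.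

We claim that $z^*+\rho v'\in C$ for small $\rho>0$. Otherwise there are $\rho_l\downarrow0$ and $t_l\in T$ with $g_{t_l}(z_l)>0$, where $z_l=z^*+\rho_lv'$, and we may assume $t_l\to t\in T$. In the limit $g_t(z^*)\ge0$, so $t\in T^*$. By convexity at $z_l$ and $g_{t_l}(z^*)\le0$,
\[
0<g_{t_l}(z_l)\le g_{t_l}(z^*)+\rho_l\langle\nabla g_{t_l}(z_l),v'\rangle\le\rho_l\langle\nabla g_{t_l}(z_l),v'\rangle,
\]
while $\langle\nabla g_{t_l}(z_l),v'\rangle\to\langle\nabla g_t(z^*),v'\rangle<0$. This proves the claim. But $L(z^*+\rho v')>L(z^*)$, which contradicts the choice of $z^*$.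
\end{proof}

\section{The truss given by the multipliers}\label{sec:truss}

To read off the truss from the multipliers, we first compare the cost of an arbitrary truss with $L$. The following identity is the discrete form of \eqref{eq:gap}, and it shows which forces close the gap.

\begin{lemma}\label{lem:discrete}
For a truss whose pair $(\sigma,q)$ is admissible and for every $z=(u,w)\in\mathbb{R}^{3n}$,
\begin{equation}\label{eq:discretegap}
\sum_k\Big(s_k\ell_k+\frac{r_k^2\ell_k}{s_k}\Big)-L(z)=\sum_k\Big[-\frac{s_k}{\ell_k}\,g_{x_k^+,x_k^-}(z)+\frac{\ell_k}{s_k}\Big(r_k-\frac{s_k\Delta_kw}{2\ell_k}\Big)^2\Big].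
\end{equation}
\end{lemma}

\begin{proof}
We have $-\frac{s_k}{\ell_k}g_{x_k^+,x_k^-}(z)=s_k\ell_k-s_k\Delta_ku\cdot\tau_k-\frac{s_k(\Delta_kw)^2}{4\ell_k}$, and the square expands to $\frac{r_k^2\ell_k}{s_k}-r_k\Delta_kw+\frac{s_k(\Delta_kw)^2}{4\ell_k}$. So the $k$th bracket equals $s_k\ell_k+r_k^2\ell_k/s_k-s_k\Delta_ku\cdot\tau_k-r_k\Delta_kw$. Sum over $k$ and use \eqref{eq:nodal} with $\varphi=u$, $\psi=w$.
\end{proof}

\begin{proposition}\label{prop:upper}
There is a truss with $M\le3n$ bars, $x_k^+\in X$ and $x_k^-\in X\cup\partial\Omega$, whose pair $(\sigma,q)$ is admissible and satisfies $J(\sigma,q)\le m$.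
\end{proposition}

\begin{proof}
Write the pairs of Lemma~\ref{lem:kkt} as $t_k=(x_k^+,x_k^-)$. They are active at $z^*\in C$, so $[x_k^-,x_k^+]\subset\overline\Omega$ by Lemma~\ref{lem:geom}(a),(b). The derivative of $g_{t_k}$ at $z^*$ in the direction of a pair of nodal functions $(\varphi,\psi)$ is $\ell_k\,\Delta_k\varphi\cdot\tau_k+\frac12\Delta_kw^*\,\Delta_k\psi$. Hence the multiplier rule reads
\[
\sum_k\lambda_k\Big(\ell_k\,\Delta_k\varphi\cdot\tau_k+\tfrac12\Delta_kw^*\,\Delta_k\psi\Big)=\sum_iP_i\psi(x_i)\qquad\text{for all nodal }\varphi,\psi.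
\]
Put $s_k=\lambda_k\ell_k>0$ and $r_k=\frac12\lambda_k\Delta_kw^*$. Taking $\psi=0$ and then $\varphi=0$ gives the two equations \eqref{eq:nodal}, so $(\sigma,q)$ is admissible by Lemma~\ref{lem:truss}. In \eqref{eq:discretegap} with $z=z^*$ every bracket vanishes, because $g_{t_k}(z^*)=0$ and $s_k\Delta_kw^*/(2\ell_k)=r_k$. So the truss cost is $L(z^*)=m$, and $J(\sigma,q)\le m$ by Lemma~\ref{lem:truss}.
\end{proof}

The variables $u_i$ do not appear in $L$; stationarity in $u_i$ is the balance of horizontal thrusts at $x_i$, and stationarity in $w_i$ is the balance of vertical forces. The three equations per loaded point account for the bound $3n$.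

\section{Extension of two-point data and the lower bound}\label{sec:extension}

By \eqref{eq:discretegap}, no truss in the sense of Definition~\ref{def:truss} has truss cost below $m$. To bound the cost of arbitrary measures we need smooth functions for Lemma~\ref{lem:weak}. The tool is the following theorem \cite{Kir}, \cite[2.10.43]{Fed}.

\begin{theorem}[Kirszbraun]\label{thm:kirszbraun}
A $1$-Lipschitz map from a subset of $\mathbb{R}^k$ to $\mathbb{R}^l$, both with the Euclidean norm, extends to a $1$-Lipschitz map $\mathbb{R}^k\to\mathbb{R}^l$.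
\end{theorem}

\begin{proposition}\label{prop:extension}
Let $z\in C$ and $\eta>0$. There are smooth functions $\tilde u:\mathbb{R}^2\to\mathbb{R}^2$ and $\tilde w:\mathbb{R}^2\to\mathbb{R}$ with compact support in $\Omega$ that satisfy \eqref{eq:pointwise} on $\mathbb{R}^2$ and $|\tilde w(x_i)-w_i|\le\eta$ for all $i$.
\end{proposition}

\begin{proof}
\emph{Step 1: room near the boundary.} A mollified function vanishes at a point if the original vanishes near that point. The set $\mathbb{R}^2\setminus\Omega$ may be thin (it may have isolated points), so we prescribe zero data on a neighborhood of it. The data $z$ need not be compatible with this, but slightly smaller data are, because $0$ satisfies the constraints with a margin.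

Let $2r=\min_i\operatorname{dist}(x_i,\mathbb{R}^2\setminus\Omega)>0$. For $0<\delta<r$ let
\[
K_\delta=\{y\in\mathbb{R}^2:\operatorname{dist}(y,\mathbb{R}^2\setminus\Omega)\le\delta\},\qquad t=3D\delta/r^2,
\]
with $\delta$ so small that $t<1$. The set $K_\delta$ is disjoint from $X$. Put $\hat z=(\hat u,\hat w)=(1-t)z$. We claim that $\hat u,\hat w$, which vanish on $K_\delta$, satisfy the two-point condition on $A=X\cup K_\delta$. For two points of $K_\delta$ there is nothing to prove. For the other pairs, convexity gives
\[
g_{a,a'}(\hat z)\le(1-t)\,g_{a,a'}(z)-t\,|a-a'|^2 .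
\]
This is at most $0$ for $a,a'\in X$, and for $a=x_i$, $a'\notin\Omega$ by Lemma~\ref{lem:geom}(a). Let $a=x_i$ and $y=a'\in K_\delta\cap\Omega$. A nearest point $y_0$ of $\mathbb{R}^2\setminus\Omega$ to $y$ lies on $\partial\Omega$ and has $|y-y_0|\le\delta$. Since $|u_i|\le D$ and $|x_i-y|,|x_i-y_0|\le D$,
\[
g_{x_i,y}(z)=g_{x_i,y_0}(z)+u_i\cdot(y_0-y)+|x_i-y_0|^2-|x_i-y|^2\le0+D\delta+2D\delta .
\]
Also $|x_i-y|\ge2r-\delta\ge r$. Hence $g_{x_i,y}(\hat z)\le3D\delta-tr^2=0$.

\emph{Step 2: extension.} Put $p(a)=2a-\hat u(a)$ for $a\in A$. By Step~1 and \eqref{eq:identity}, $|\Delta\hat u|^2+(\Delta\hat w)^2\le|\Delta p|^2$ for all pairs in $A$. So $F(p(a)):=(\hat u(a),\hat w(a))$ is a well-defined $1$-Lipschitz map $p(A)\to\mathbb{R}^3$. By Theorem~\ref{thm:kirszbraun} it extends to a $1$-Lipschitz map $F=(F_1,F_2):\mathbb{R}^2\to\mathbb{R}^2\times\mathbb{R}$. For $a\in K_\delta$ we have $p(a)=2a$, so $F=0$ on $2K_\delta$. The complement of $2K_\delta$ lies in the bounded set $2\Omega$, hence $B:=\sup|F|<\infty$.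

\emph{Step 3: smoothing and return to the plan.} As in Section~\ref{sec:one}, the value $F(p)$ belongs at the point $\frac12(p+F_1(p))$. This map need not be injective: where $F_1(p)=-p+\text{const}$ it is constant, and $u$ is not a function of the point in the plan. We therefore smooth $F$ rather than $(u,w)$, and we make $F$ a strict contraction. For $0<\varepsilon<\min(\delta,1)$ let $\rho_\varepsilon\ge0$ be smooth with integral $1$ and support in the disc of radius $\varepsilon$ about $0$, and put
\[
F^\varepsilon=(F_1^\varepsilon,F_2^\varepsilon)=(1-\varepsilon)\,F*\rho_\varepsilon,\qquad\Phi^\varepsilon(p)=\tfrac12\big(p+F_1^\varepsilon(p)\big).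
\]
The convolution is an average of translates of $F$. So $F^\varepsilon$ is smooth and $(1-\varepsilon)$-Lipschitz, $|F^\varepsilon|\le B$, and $\beta_\varepsilon:=\sup|F^\varepsilon-F|\le\varepsilon(1+B)$. For each $x$, the equation $\Phi^\varepsilon(p)=x$ is the fixed point equation $p=2x-F_1^\varepsilon(p)$ of a contraction of $\mathbb{R}^2$, so it has exactly one solution. The derivative $D\Phi^\varepsilon=\frac12(I+DF_1^\varepsilon)$ is invertible because $\|DF_1^\varepsilon\|\le1-\varepsilon$. By the inverse function theorem, $\Phi^\varepsilon$ is a smooth diffeomorphism of $\mathbb{R}^2$, and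
\[
u^\varepsilon=F_1^\varepsilon\circ(\Phi^\varepsilon)^{-1},\qquad w^\varepsilon=F_2^\varepsilon\circ(\Phi^\varepsilon)^{-1}
\]
are smooth.

\emph{Support.} Let $x\in K_{\delta/2}$. The closed disc of radius $\varepsilon/2$ about $x$ lies in $K_\delta$, so $F=0$ on the disc of radius $\varepsilon$ about $2x$, and $F^\varepsilon(2x)=0$. Then $\Phi^\varepsilon(2x)=x$, and $u^\varepsilon(x)=0$, $w^\varepsilon(x)=0$. The supports therefore lie in $\{x:\operatorname{dist}(x,\mathbb{R}^2\setminus\Omega)\ge\delta/2\}$, a compact subset of $\Omega$.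

\emph{Constraint.} If $x=\Phi^\varepsilon(p)$, then $p=2x-u^\varepsilon(x)$ and $F^\varepsilon(p)=(u^\varepsilon(x),w^\varepsilon(x))$. Since $F^\varepsilon$ is $1$-Lipschitz, \eqref{eq:identity} gives the two-point condition on $\mathbb{R}^2$, and Lemma~\ref{lem:equiv} gives \eqref{eq:pointwise}.

\emph{Step 4: values at the loads.} Fix $i$. Let $p_i=p(x_i)$ and $p^\varepsilon=(\Phi^\varepsilon)^{-1}(x_i)$, so that
\[
p_i+F_1(p_i)=2x_i=p^\varepsilon+F_1^\varepsilon(p^\varepsilon),\qquad F_2(p_i)=\hat w_i,\qquad F_2^\varepsilon(p^\varepsilon)=w^\varepsilon(x_i).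
\]
Without injectivity of $p+F_1(p)$ we cannot assert that $p^\varepsilon\to p_i$. But $F_2$ can only vary by what $F_1$ leaves of the Lipschitz bound. Let $\Delta$ denote differences between $p^\varepsilon$ and $p_i$. Then $\Delta p+\Delta F_1=F_1(p^\varepsilon)-F_1^\varepsilon(p^\varepsilon)$ has norm at most $\beta_\varepsilon$, and $|\Delta p|=|F_1(p_i)-F_1^\varepsilon(p^\varepsilon)|\le2B$. Therefore
\[
(\Delta F_2)^2\le|\Delta p|^2-|\Delta F_1|^2=(\Delta p+\Delta F_1)\cdot(\Delta p-\Delta F_1)\le\beta_\varepsilon\cdot2|\Delta p|\le4B\beta_\varepsilon,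
\]
and $|w^\varepsilon(x_i)-w_i|\le\beta_\varepsilon+2\sqrt{B\beta_\varepsilon}+t|w_i|$. Choose $\delta$ so small that $t|w_i|\le\eta/2$ for all $i$, then $\varepsilon$ so small that the other terms are at most $\eta/2$, and take $\tilde u=u^\varepsilon$, $\tilde w=w^\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(\sigma,q)$ be admissible and $\eta>0$. Proposition~\ref{prop:extension} for $z^*$ and Lemma~\ref{lem:weak} give $J(\sigma,q)\ge\sum_iP_i\tilde w(x_i)\ge m-\eta\sum_i|P_i|$. Hence $J(\sigma,q)\ge m$. The truss of Proposition~\ref{prop:upper} has $J\le m$, so it is a minimizer of the stated form, and $\min(\mathcal{P})=m$.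
\end{proof}

\section{An optimality criterion for trusses}\label{sec:criterion}

Once a maximizer of the finite program is known, the optimality of a given truss is decided bar by bar.

\begin{theorem}\label{thm:criterion}
Let a truss with bars $[x_k^-,x_k^+]$ and numbers $s_k>0$, $r_k\in\mathbb{R}$ define an admissible pair $(\sigma,q)$, and let $z=(u,w)$ be any maximizer of $L$ on $C$, extended by $0$ to $\partial\Omega$. Then the truss cost $\sum_k(s_k\ell_k+r_k^2\ell_k/s_k)$ equals $\min(\mathcal{P})$ if and only if for every $k$
\[
\Delta_ku\cdot(x_k^+-x_k^-)+\tfrac14(\Delta_kw)^2=\ell_k^2\qquad\text{and}\qquad r_k=\frac{s_k\Delta_kw}{2\ell_k},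
\]
and then $(\sigma,q)$ is a minimizer. In particular, no bar then joins two points of $\partial\Omega$.
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:main}, $L(z)=\min(\mathcal{P})$, so the left side of \eqref{eq:discretegap} is the truss cost minus $\min(\mathcal{P})$. On the right, $g_{x_k^+,x_k^-}(z)\le0$: for a bar with an end in $X$ because $z\in C$, and for a bar with both ends on $\partial\Omega$ because there $g=-\ell_k^2<0$. So all terms are nonnegative, and the sum vanishes if and only if each term does; this gives the two conditions and excludes bars of the second kind. In that case $\min(\mathcal{P})\le J(\sigma,q)\le\text{truss cost}=\min(\mathcal{P})$ by Lemma~\ref{lem:truss}.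
\end{proof}

\begin{remark}
The second condition produces the grid-shell. It says that the slope $r_k/s_k$ of the strut over the $k$th bar is $\Delta_k(w/2)/\ell_k$. Lift each $x_i$ to height $w_i/2$ and leave $\partial\Omega$ at height $0$. The segments joining the lifted endpoints then have the slopes $r_k/s_k$, so the force $(s_k\tau_k,r_k)\in\mathbb{R}^3$ is directed along the $k$th segment, and \eqref{eq:nodal} is the balance of these compressive forces with the vertical loads $P_i$, counted positive downward.
\end{remark}

\section{Sharpness of the bound on the number of bars}\label{sec:sharp}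

In the triangle of Section~\ref{sec:one}, the best disc touches $\partial\Omega$ at three points that surround the load, and all three are needed to balance the thrust. We reproduce this picture $n$ times in one domain with smooth boundary. It has to be shown that the copies do not interact and that no other $q$ allows fewer bars; the error term in \eqref{eq:gap} does both.

\begin{theorem}\label{thm:sharp}
For every $n$ there are a bounded domain $\Omega$ with smooth boundary and points $x_1,\dots,x_n\in\Omega$ such that, for any loads $P_1,\dots,P_n\ne0$ at these points, every minimizer $(\sigma,q)$ with $\sigma$ truss-like as in the conjecture has $M\ge3n$.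
\end{theorem}

\begin{proof}
Let $x_j=(10j,0)$ for $j=1,\dots,n$, let $\omega_\kappa=(\cos\frac{2\pi\kappa}3,\sin\frac{2\pi\kappa}3)$ and $y_{j\kappa}=x_j+\omega_\kappa$ for $\kappa=1,2,3$. Let $\Omega$ be the open disc of radius $10n+10$ about $0$ minus the $3n$ closed discs of radius $\frac1{10}$ centered at $x_j+\frac{11}{10}\omega_\kappa$. These discs are pairwise disjoint and lie in the large open disc, so $\Omega$ is a domain with smooth boundary. Let $B_j$ be the open unit disc about $x_j$. Each small disc next to $x_j$ touches $\overline{B_j}$ from outside at one point. So $B_j\subset\Omega$, the $\overline{B_j}$ are disjoint, and $\partial\Omega\cap\overline{B_j}=\{y_{j1},y_{j2},y_{j3}\}$.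

\emph{The value.} The bars from $x^+=x_j$ to $x^-=y_{j\kappa}$ with $s=|P_j|/3$, $r=P_j/3$ satisfy \eqref{eq:nodal}, since $\omega_1+\omega_2+\omega_3=0$, and have truss cost $2\sum_j|P_j|$. For the lower bound we round off the cones $2(1-|x-x_j|)$. For $0<\eta<\frac14$ let $h_\eta:[0,\infty)\to[0,1]$ be smooth with $-1\le h_\eta'\le0$, with $h_\eta'=0$ on $[0,\eta]$, $h_\eta'=-1$ on $[2\eta,1-2\eta]$, and $h_\eta=0$ on $[1-\eta,\infty)$. Then $h_\eta(0)\ge1-4\eta$. The function $w_\eta(x)=\sum_j2\operatorname{sgn}(P_j)\,h_\eta(|x-x_j|)$ is smooth, has compact support in $\bigcup_jB_j$, and $|\nabla w_\eta|\le2$. So $(0,w_\eta)$ satisfies \eqref{eq:pointwise}, and \eqref{eq:gap} gives, for every admissible pair,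
\begin{equation}\label{eq:sharpgap}
J(\sigma,q)-2(1-4\eta)\sum_j|P_j|\ \ge\ \int\big(\operatorname{Tr}S-\tfrac14S\nabla w_\eta\cdot\nabla w_\eta\big)\,d\mu\ \ge\ 0 .
\end{equation}
Letting $\eta\to0$ we obtain $\min(\mathcal{P})=2\sum_j|P_j|$.

\emph{Structure of minimizers.} Let $(\sigma,q)$ be a minimizer. The left side of \eqref{eq:sharpgap} tends to $0$ with $\eta$, and the integrand is nonnegative, so its integral over any fixed Borel set tends to $0$. Outside $\bigcup_jB_j$ the integrand is $\operatorname{Tr}S$, so $\operatorname{Tr}\sigma$ vanishes there. Let $e_r,e_\theta$ be the radial and angular unit vectors about $x_j$. On the annulus $\rho<|x-x_j|<1-\rho$, for $2\eta<\rho<\frac12$, we have $\nabla w_\eta=\pm2e_r$, and the integrand is $\operatorname{Tr}S-Se_r\cdot e_r=Se_\theta\cdot e_\theta$. As $\rho$ is arbitrary, $\int_{B_j\setminus\{x_j\}}Se_\theta\cdot e_\theta\,d\mu=0$.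

Now let $\sigma=\sum_ks_k\,\sigma^{x_k^-,x_k^+}$ be truss-like. All $s_k$ are positive, so both conclusions hold for each bar separately. First, each bar lies in $\bigcup_jB_j$ up to an $\mathcal{H}^1$-null set, hence in $\bigcup_j\overline{B_j}$, hence, being connected, in a single $\overline{B_j}$. Its endpoints lie in $(\partial\Omega\cup X)\cap\overline{B_j}=\{x_j,y_{j1},y_{j2},y_{j3}\}$. Second, $\tau_k\cdot e_\theta=0$ almost everywhere on the bar, so the bar lies on a line through $x_j$. No two of the $y_{j\kappa}$ are collinear with $x_j$, so the bar is some $[x_j,y_{j\kappa}]$.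

Let $S_{j\kappa}\ge0$ be the sum of the $s_k$ over the bars equal to $[x_j,y_{j\kappa}]$. Testing \eqref{eq:equil} with $\varphi$ supported in $B_j$ gives $\sum_\kappa S_{j\kappa}\omega_\kappa=0$ by \eqref{eq:bar}. The only linear relation among $\omega_1,\omega_2,\omega_3$ is $\omega_1+\omega_2+\omega_3=0$ up to a factor, so $S_{j1}=S_{j2}=S_{j3}$. If the common value were $0$, then $S=0$ on $B_j$; since $j(0,b)=+\infty$ for $b\ne0$ and the cost is finite, $q=0$ on $B_j$, and testing with $\psi$ supported in $B_j$, $\psi(x_j)=1$, would give $P_j=0$. So each of the $3n$ segments $[x_j,y_{j\kappa}]$ occurs among the bars.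
\end{proof}

\section{Higher dimensions and vector loads}\label{sec:general}

Let $\Omega\subset\mathbb{R}^d$ be a bounded domain and $f=\sum_jP_j\delta_{x_j}$ with $P_j\in\mathbb{R}^\nu\setminus\{0\}$. Let $\sigma$ take values in the positive semi-definite $d\times d$ matrices, and let $q=(q^1,\dots,q^\nu)$ consist of $\mathbb{R}^d$-valued measures on $\overline\Omega$. We require $-\operatorname{div}\sigma=0$ and $-\operatorname{div}q^\alpha=f^\alpha$ in $\Omega$, in the weak sense \eqref{eq:equil}, and minimize $\int\operatorname{Tr}\sigma+\sum_{\alpha=1}^\nu\int\sigma^{-1}q^\alpha\cdot q^\alpha$.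

\begin{theorem}\label{thm:general}
The minimum is attained with a truss-like $\sigma$ that has at most $(d+\nu)n$ bars with endpoints in $\partial\Omega\cup X$, where $X$ is the set of the $n$ loaded points in $\Omega$.
\end{theorem}

\begin{proof}
For $n=0$ take $\sigma=0$, $q=0$. For $n\ge1$ we go through the proof of Theorem~\ref{thm:main}, now with $u_i\in\mathbb{R}^d$, $w_i\in\mathbb{R}^\nu$, $L(z)=\sum_iP_i\cdot w_i$, and with every square $(\Delta w)^2$ read as $|\Delta w|^2$, in particular in $g_{a,a'}$, in \eqref{eq:twopoint} and in \eqref{eq:identity}. The dimension of the plan was not used in Sections~\ref{sec:duality} and \ref{sec:program}--\ref{sec:extension}, except that discs become balls. The components of $w$ enter at the following places.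

\emph{Trusses.} Take $r_k\in\mathbb{R}^\nu$ and $q^\alpha=\sum_kr_k^\alpha\tau_k\,\mathcal{H}^1|_{[x_k^-,x_k^+]}$. A bar costs $\ell_k(s_k+\sum_\alpha(r_k^\alpha)^2/s_k)=\ell_k(s_k+|r_k|^2/s_k)$. The integrand $\operatorname{Tr}S+\sum_\alpha j(S,b^\alpha)$ is a sum of subadditive $1$-homogeneous functions, so Lemma~\ref{lem:truss} holds, with $\sum_kr_k\cdot\Delta_k\psi=\sum_iP_i\cdot\psi(x_i)$ for $\mathbb{R}^\nu$-valued $\psi$ as the second equation.

\emph{Duality.} Condition \eqref{eq:pointwise} becomes $e(u)+\frac14\sum_\alpha\nabla w_\alpha\otimes\nabla w_\alpha\le I$. In Lemma~\ref{lem:weak} apply \eqref{eq:jlow} to $(S,b^\alpha)$ with $\beta=\nabla w_\alpha$ and sum over $\alpha$; the lower bound is $\sum_iP_i\cdot w(x_i)$. In Lemma~\ref{lem:equiv} the limit $h\to0$ gives $e(u)\xi\cdot\xi+\frac14\sum_\alpha(\nabla w_\alpha\cdot\xi)^2\le|\xi|^2$, which is the new condition.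

\emph{The program.} In Lemma~\ref{lem:geom}(b) the inequality $|w_i-w_j|^2\le(|w_i|+|w_j|)^2\le(a+b)(|w_i|^2/a+|w_j|^2/b)$ holds for vectors; parts (a) and (c) involve only $|w_i|^2$. Lemma~\ref{lem:kkt} uses only convexity, continuity, compactness and the margin at $0$, now in $\mathbb{R}^{(d+\nu)n}$, so $M\le(d+\nu)n$.

\emph{The truss.} The derivative of $g_{t_k}$ at $z^*$ is $\ell_k\,\Delta_k\varphi\cdot\tau_k+\frac12\Delta_kw^*\cdot\Delta_k\psi$, so $s_k=\lambda_k\ell_k$ and $r_k=\frac12\lambda_k\Delta_kw^*\in\mathbb{R}^\nu$ satisfy the nodal equations. Identity \eqref{eq:discretegap} holds with $|r_k|^2$ on the left and $|r_k-s_k\Delta_kw/(2\ell_k)|^2$ on the right, by the same expansion with $r_k\cdot\Delta_kw$ as the cross term.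

\emph{Extension.} Step~1 of Proposition~\ref{prop:extension} uses convexity and $|u_i|\le D$. Theorem~\ref{thm:kirszbraun} is applied to $F=(F_1,F_2):\mathbb{R}^d\to\mathbb{R}^d\times\mathbb{R}^\nu$. The map $\Phi^\varepsilon$ involves only $F_1$, and the estimate of Step~4 bounds $|\Delta F_2|^2$.

So every admissible pair costs at least $\max_CL$, and the truss given by the multipliers costs at most that.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bol}
Karol Bo{\l}botowski, \emph{Optimal vault problem -- form finding through 2D convex program}, arXiv:2104.07148 (2021).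

\bibitem{Fed}
Federer, \emph{Geometric Measure Theory}.

\bibitem{Kir}
M. D. Kirszbraun, Fund. Math. 22 (1934).

\end{thebibliography}
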